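\title{Compact spaces covered by few discrete sets}

\begin{abstract}
For a nonempty space $X$ let $\operatorname{dis}(X)$ be the least number of discrete subspaces needed to cover $X$, and let $\Delta(X)$ be the least cardinality of a nonempty open subset of $X$. We show in ZFC that there is a compact Hausdorff space $X$ with $\operatorname{dis}(X)=\mathfrak c<\Delta(X)$, so the inequality $\operatorname{dis}(X)\ge\Delta(X)$ does not hold for all compact spaces. The example is built from a binary tree with many branches by repeatedly replacing isolated points with copies of the tree. In the other direction, every nonempty compact Hausdorff space satisfies $\Delta(X)\le 2^{\operatorname{dis}(X)}$, and this bound is attained in ZFC. Under GCH we determine all pairs $\operatorname{dis}(X)<\Delta(X)$ that occur.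
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces in this paper are Hausdorff, and we work in ZFC unless CH or GCH is named. A subset $D$ of a space $X$ is \emph{discrete} if it is discrete in the subspace topology, that is, if every $p\in D$ has an open neighborhood $U$ with $U\cap D=\{p\}$. For a nonempty space $X$ we compare two cardinals:
\begin{itemize}
\item $\operatorname{dis}(X)$, the least number of discrete subsets needed to cover $X$;
\item $\Delta(X)$, the \emph{dispersion character}, the least cardinality of a nonempty open subset of $X$.
\end{itemize}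
Singletons are discrete, so $\operatorname{dis}(X)\le|X|$. When all nonempty open sets have the size of $X$, the inequality $\operatorname{dis}(X)\ge\Delta(X)$ says that no cover by discrete sets is smaller than the cover by singletons.

For compact spaces the first examples support this inequality. If $X$ has an isolated point, then $\Delta(X)=1$ and there is nothing to prove. In the Cantor cube $\{0,1\}^\kappa$, with $\kappa$ infinite, every nonempty open set has $2^\kappa$ points, while a discrete subset has at most $\kappa$ points because the cube has a base of size $\kappa$. Hence $2^\kappa\le\operatorname{dis}(X)\cdot\kappa$, and so $\operatorname{dis}(X)=2^\kappa=\Delta(X)$. The same count gives $\operatorname{dis}([0,1])=\mathfrak c=\Delta([0,1])$.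

There is also a structural reason. The \emph{character} $\chi(x,X)$ is the least size of a neighborhood base at $x$. Let $\kappa$ be infinite and let $X$ be compact with $\chi(x,X)\ge\kappa$ for every $x\in X$. It is known that then $\Delta(X)\ge2^\kappa$, and a theorem of Juh\'asz and Szentmikl\'ossy states that $\operatorname{dis}(X)\ge2^\kappa$. The second bound would follow from the first if the following question, posed in \cite{Spadaro}, had a positive answer.

\begin{quote}
Is $\operatorname{dis}(X)\ge\Delta(X)$ for every nonempty compact Hausdorff space $X$?
\end{quote}

The answer is no. For an infinite cardinal $\kappa$ write $2^{<\kappa}=\sup\{2^\tau:\tau<\kappa\}$, where $\tau$ ranges over cardinals.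

\begin{theorem}\label{thm:example}
Let $\kappa$ be an infinite cardinal such that $\mu=2^{<\kappa}$ satisfies $\mu^\omega=\mu$; this holds whenever $\operatorname{cf}(\kappa)>\omega$. For every cardinal $\lambda$ with $\mu\le\lambda\le2^\kappa$ there is a compact Hausdorff space $X$ with
\[
\operatorname{dis}(X)=\mu\qquad\text{and}\qquad\Delta(X)=|X|=\lambda .
\]
\end{theorem}

\begin{corollary}\label{cor:answer}
There is a compact Hausdorff space $X$ with $\operatorname{dis}(X)=\mathfrak c<\Delta(X)$. More precisely, if $\kappa$ is the least cardinal with $2^\kappa>\mathfrak c$, then there is such an $X$ with $\Delta(X)=2^\kappa$.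
\end{corollary}

\begin{proof}
Since $2^\omega=\mathfrak c<2^{\mathfrak c}$, we have $\omega<\kappa\le\mathfrak c$. For every infinite $\tau<\kappa$ we have $\mathfrak c\le2^\tau\le\mathfrak c$. So $2^{<\kappa}=\mathfrak c$, and $\mathfrak c^\omega=2^{\omega\cdot\omega}=\mathfrak c$. Apply Theorem~\ref{thm:example} with $\lambda=2^\kappa$.
\end{proof}

The value $\mathfrak c$ is the least possible. A compact space with $\operatorname{dis}(X)<\Delta(X)$ has no isolated points, so all its points have infinite character, and the Juh\'asz--Szentmikl\'ossy theorem for $\kappa=\omega$ gives $\operatorname{dis}(X)\ge\mathfrak c$.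

The inequality cannot fail by more than one exponential. Here $d(U)$, the \emph{density} of $U$, is the least size of a dense subset of $U$.

\begin{theorem}\label{thm:bound}
Let $X$ be a nonempty compact Hausdorff space.
\begin{enumerate}
\item If $\operatorname{dis}(X)$ is finite, then $X$ has an isolated point, so $\Delta(X)=1$.
\item If $\mu=\operatorname{dis}(X)$ is infinite, then some nonempty open $U\subseteq X$ has $d(U)\le\mu$. If moreover $\mu$ is uncountable and $\operatorname{cf}(\mu)=\omega$, then some nonempty open $U$ has $d(U)<\mu$. In particular, $\operatorname{dis}(X)\ge\min\{d(U):U\text{ nonempty open}\}$ always holds.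
\item $\Delta(X)\le2^{\operatorname{dis}(X)}$. If $\mu=\operatorname{dis}(X)$ is uncountable and $\operatorname{cf}(\mu)=\omega$, then $\Delta(X)\le2^{<\mu}$.
\end{enumerate}
\end{theorem}

Part (2) says that the question has a positive answer if the size of an open set is replaced by its density. Section~\ref{sec:basic} collects the elementary facts that we use. Section~\ref{sec:omega} runs the construction on the binary tree of height $\omega$, and Sections~\ref{sec:tree} and~\ref{sec:iteration} prove Theorem~\ref{thm:example}. Section~\ref{sec:bound} proves Theorem~\ref{thm:bound}. Section~\ref{sec:sharp} combines the two theorems: the bound $2^{\operatorname{dis}(X)}$ is attained in ZFC, and under GCH the counterexamples are classified by their pair of cardinals.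

\section{Discrete sets and cardinal arithmetic}\label{sec:basic}

A space is \emph{crowded} if it has no isolated points. A set is \emph{nowhere dense} if its closure has empty interior. The \emph{weight} $w(X)$ is the least size of a base of $X$. We use two textbook facts about a compact Hausdorff space $X$. It is regular, as is each of its subspaces: every neighborhood of a point contains the closure of a smaller neighborhood. It also satisfies the Baire category theorem: if $X\ne\emptyset$, then $X$ is not a union of countably many nowhere dense sets.

\begin{lemma}\label{lem:discrete}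
Let $D$ be a discrete subset of a space $X$.
\begin{enumerate}
\item[(a)] If $U$ is open and $U\cap D=\{p\}$, then $U\cap\overline D=\{p\}$.
\item[(b)] If $X$ is crowded, then $D$ is nowhere dense. Hence $\operatorname{dis}(X)>\omega$ for every nonempty crowded compact $X$.
\item[(c)] $|D|\le w(X)$. Hence $|X|\le\operatorname{dis}(X)\cdot w(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $U\setminus\{p\}$ is open and misses $D$, so it misses $\overline D$.

(b) Suppose that $W\subseteq\overline D$ is open and nonempty. Then $W$ meets $D$; take $p\in W\cap D$ and an open $U$ with $U\cap D=\{p\}$. By (a), $U\cap W\subseteq U\cap\overline D=\{p\}$, so $p$ is isolated in $X$. The second statement is now the Baire category theorem.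

(c) Fix a base of size $w(X)$ and assign to each $p\in D$ a basic set that meets $D$ exactly in $p$. This assignment is injective.
\end{proof}

A \emph{$0$--$1$ sequence} of length $\alpha$, where $\alpha$ is an ordinal, is a function $t:\alpha\to\{0,1\}$. We write $\ell(t)=\alpha$ for its length, $t{\upharpoonright}\beta$ for its initial segment of length $\beta\le\alpha$, ${}^{\alpha}2$ for the set of all such sequences, and ${}^{<\kappa}2=\bigcup_{\alpha<\kappa}{}^{\alpha}2$. The same notation $\ell$, $\upharpoonright$ is used for sequences with other values, and $\sigma^\frown e$ is the sequence $\sigma$ followed by $e$.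

\begin{lemma}\label{lem:cardinals}
Let $\kappa$ be an infinite cardinal and $\mu=2^{<\kappa}$.
\begin{enumerate}
\item[(a)] $\kappa\le\mu$ and $|{}^{<\kappa}2|=\mu$.
\item[(b)] If $\operatorname{cf}(\kappa)>\omega$, then $\mu^\omega=\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\kappa=\tau^+$, then $\kappa\le2^\tau\le\mu$. If $\kappa$ is a limit cardinal, then $\tau<2^\tau\le\mu$ for all $\tau<\kappa$, so $\kappa\le\mu$. The cardinal $|{}^{<\kappa}2|=\sum_{\alpha<\kappa}2^{|\alpha|}$ is at least $2^\tau$ for each $\tau<\kappa$, and at most $\kappa\cdot\mu=\mu$.

(b) By (a) it suffices to count functions $f:\omega\to{}^{<\kappa}2$. Since $\operatorname{cf}(\kappa)>\omega$, the lengths $\ell(f(n))$ are bounded by some infinite ordinal $\alpha<\kappa$. For fixed $\alpha$ there are at most $|\alpha|\cdot2^{|\alpha|}=2^{|\alpha|}$ sequences of length at most $\alpha$, hence at most $(2^{|\alpha|})^\omega=2^{|\alpha|}\le\mu$ such functions $f$. Summing over $\alpha<\kappa$ gives $\mu^\omega\le\kappa\cdot\mu=\mu$.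
\end{proof}

\section{The binary tree of height $\omega$}\label{sec:omega}

Consider what a compact space with $\mu=\operatorname{dis}(X)<\Delta(X)$ must look like. It is crowded, so $\mu$ is infinite by Lemma~\ref{lem:discrete}(b). Every nonempty open $U$ has more than $\mu$ points and is covered by $\mu$ discrete sets, so it contains a discrete set of size greater than $\mu$. By Theorem~\ref{thm:bound}(2), some such $U$ has a dense set of size at most $\mu$. So we need a small dense set together with a large discrete set. A tree provides both: few nodes and many branches.

Take $T={}^{<\omega}2\cup{}^{\omega}2$. Declare every finite sequence isolated, and let the basic neighborhoods of a branch $t\in{}^\omega2$ be the sets $\{t\}\cup\{t{\upharpoonright}n:k\le n<\omega\}$ for $k<\omega$. Each such set is a convergent sequence with its limit, hence compact. Two distinct branches differ at some coordinate $m$, and their basic neighborhoods with $k=m+1$ are disjoint. So $T$ is locally compact and Hausdorff; let $E=T\cup\{\infty\}$ be its one-point compactification. A basic neighborhood of $t$ contains no other branch, so the $\mathfrak c$ branches form a discrete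 set $R$. The compact space $E$ has $\mathfrak c$ points and is covered by three discrete sets: $I={}^{<\omega}2$, $R$ and $\{\infty\}$.

Thus $\operatorname{dis}(E)$ is much smaller than $|E|$, but $\Delta(E)=1$, because the points of $I$ are isolated. To make every open set large, replace each $i\in I$ by a copy of $E$. The new space has isolated points $(i,j)\in I^2$; replace these in turn, and continue for $\omega$ steps. A point that survives is a finite sequence $\sigma^\frown e$ with $\sigma\in I^n$ and $e\in R\cup\{\infty\}$. In addition, for each $x\in I^\omega$ the copies indexed by $x{\upharpoonright}1,x{\upharpoonright}2,\dots$ are nested, and if they are to be compact they need a common point. So one point is added for each $x\in I^\omega$. Section~\ref{sec:iteration} shows that the resulting space $X$ is compact Hausdorff and that every nonempty open set contains a full copy of $X$; thus $\Delta(X)=|X|=\mathfrak c$.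

Now count discrete sets. The finite sequences are covered by countably many of them, namely $\{\sigma^\frown t:t\in R\}$ and $\{\sigma^\frown\infty\}$ for $\sigma\in I^{<\omega}$. The added part $I^\omega$ has $\mathfrak c$ points and a countable base, given by the cones above the finite sequences $\sigma$, so by Lemma~\ref{lem:discrete}(c) it needs $\mathfrak c$ discrete sets. Hence $\operatorname{dis}(X)=\mathfrak c=\Delta(X)$, and height $\omega$ gives no counterexample.

The count shows what to change. The construction costs $|I|^\omega$ singletons and gains as many points as the tree has branches. For the binary tree of height $\kappa$ the cost is $(2^{<\kappa})^\omega$ and the gain is $2^\kappa$. These are equal for $\kappa=\omega$. For $\kappa=\omega_1$ under CH the cost is $\mathfrak c^\omega=\omega_1$ and the gain is $2^{\omega_1}>\omega_1$, and the $\kappa$ of Corollary~\ref{cor:answer} separates the two in ZFC.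

\section{Trees of height $\kappa$}\label{sec:tree}

For $\kappa>\omega$ the nodes of limit length cannot be isolated if the set of predecessors of a branch is to be compact. We therefore give each branch the order topology of an ordinal. The nodes of limit length are few, and they will be covered by singletons.

\begin{lemma}\label{lem:tree}
Let $\kappa$ be an infinite cardinal, $\mu=2^{<\kappa}$ and $\mu\le\lambda\le2^\kappa$. There is a compact Hausdorff space $E$ with $|E|=\lambda$ whose set $I$ of isolated points is dense and satisfies $|I|=\mu$ and $\operatorname{dis}(E\setminus I)\le\mu$.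
\end{lemma}

\begin{proof}
Since $\lambda\le2^\kappa$, we can fix $R\subseteq{}^\kappa2$ with $|R|=\lambda$. Let $T={}^{<\kappa}2\cup R$, and write $s\le t$ if $s$ is an initial segment of $t$. For $t,t'\in T$ let $t\wedge t'\in T$ be the longest common initial segment, so that $u\le t\wedge t'$ if and only if $u\le t$ and $u\le t'$. For $s<t$ put $(s,t]=\{u\in T:s<u\le t\}$. Let $\emptyset$ denote the empty sequence.

\emph{The topology.} The set $\{\emptyset\}$ and the sets $(s,t]$ cover $T$, and $\{\emptyset\}$ is disjoint from every $(s,t]$. If $(s,t]$ and $(s',t']$ have a common point, then $s$ and $s'$ are initial segments of it, say $s\le s'$, and $(s,t]\cap(s',t']=(s',t\wedge t']$. So these sets form a base for a topology on $T$. The set $[\emptyset,t]=\{u:u\le t\}$ is open, being $\{\emptyset\}$ or $\{\emptyset\}\cup(\emptyset,t]$. If $u\in(s,t]$, then $(s,u]\subseteq(s,t]$, so the sets $(s,u]$ with $s<u$ form a neighborhood base at $u\ne\emptyset$.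

\emph{$T$ is Hausdorff.} If $t<t'$, then $[\emptyset,t]$ and $(t,t']$ separate $t$ and $t'$. If $t,t'$ are incomparable and $r=t\wedge t'$, then $(r,t]$ and $(r,t']$ separate them.

\emph{$T$ is locally compact.} We show that $[\emptyset,t]$ is compact. Given an open cover of it, put $t_0=t$, and as long as $t_k\ne\emptyset$ choose $t_{k+1}<t_k$ such that $(t_{k+1},t_k]$ lies in one member of the cover. The ordinals $\ell(t_k)$ strictly decrease, so $t_m=\emptyset$ for some $m$. Then $[\emptyset,t]=\{\emptyset\}\cup\bigcup_{k<m}(t_{k+1},t_k]$ is covered by $m+1$ members.

\emph{$T$ is not compact.} The open cover by the sets $[\emptyset,t]$ has no finite subcover: $m$ of these sets contain at most $m$ of the $2^n$ nodes of length $n<\omega$.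

\emph{Isolated points.} Let $I$ consist of $\emptyset$ and the nodes of successor length. If $\ell(t)=\alpha+1$, then $(t{\upharpoonright}\alpha,t]=\{t\}$, so the points of $I$ are isolated. Every set $(s,t]$ contains the node $t{\upharpoonright}(\ell(s)+1)\in I$. Hence $I$ is dense in $T$, and no point outside $I$ is isolated. The map $s\mapsto s^\frown0$ is an injection of ${}^{<\kappa}2$ into $I\subseteq{}^{<\kappa}2$, so $|I|=\mu$ by Lemma~\ref{lem:cardinals}(a).

\emph{The space $E$.} Let $E=T\cup\{\infty\}$ be the one-point compactification, whose open sets are the open subsets of $T$ and the complements of compact subsets of $T$. It is compact, and it is Hausdorff because $T$ is locally compact and Hausdorff. Since $T$ is not compact, $\infty$ is not isolated and $T$ is dense in $E$. So $I$ is the set of isolated points of $E$ and is dense in $E$. Also $|E|=\mu+\lambda=\lambda$. Finally, $E\setminus I=R\cup N_0$, where $N_0$ consists of $\infty$ and the nodes of ${}^{<\kappa}2$ of nonzero limit length. The set $R$ is discrete because $[\emptyset,t]\cap R=\{t\}$ for $t\in R$, and $N_0$ is covered by at most $\mu$ singletons.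
\end{proof}

\section{Replacing isolated points by copies of the space}\label{sec:iteration}

The iteration of Section~\ref{sec:omega} uses nothing about trees, so we carry it out for an arbitrary compact space with a dense set of isolated points.

\begin{proposition}\label{prop:iteration}
Let $E$ be a compact Hausdorff space whose set $I$ of isolated points is infinite and dense, and let $N=E\setminus I$. There is a compact Hausdorff space $X$ with
\[
\Delta(X)=|X|=\max\{|E|,|I|^\omega\},\qquad |I|\le\operatorname{dis}(X)\le\max\{|I|^\omega,\operatorname{dis}(N)\}.
\]
\end{proposition}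

\begin{proof}
The set $N$ is closed in $E$, hence compact, and it is nonempty because an infinite discrete space is not compact. Let
\[
X=\{\sigma^\frown e:\sigma\in I^{<\omega},\ e\in N\}\cup I^\omega .
\]
So a point of $X$ is a finite sequence whose last entry is in $N$ and whose other entries are in $I$, or an infinite sequence in $I$. For $\sigma\in I^n$ and $O\subseteq E$ open put
\[
B(\sigma,O)=\{x\in X:\ell(x)>n,\ x{\upharpoonright}n=\sigma,\ x(n)\in O\},\qquad[\sigma]=B(\sigma,E).
\]
The cone $[\sigma]$ is the copy of $X$ that replaces $\sigma$: the map $x\mapsto\sigma^\frown x$ is a bijection from $X$ onto $[\sigma]$. The set $B(\sigma,O)$ consists of the points $\sigma^\frown e$ with $e\in O\cap N$ and the whole cones $[\sigma^\frown i]$ with $i\in O\cap I$. Indeed, an entry in $I$ is never the last entry of a point of $X$, so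
\begin{equation}\label{eq:cone}
B(\sigma,\{i\})=[\sigma^\frown i]\qquad(i\in I).
\end{equation}
Suppose that $\tau$ is a proper initial segment of $\sigma\in I^{<\omega}$. Every $x\in[\sigma]$ extends $\tau$ and has $x(\ell(\tau))=\sigma(\ell(\tau))$, so
\begin{equation}\label{eq:nested}
[\sigma]\subseteq B(\tau,P)\ \text{ if }\sigma(\ell(\tau))\in P,\qquad [\sigma]\cap B(\tau,P)=\emptyset\ \text{ otherwise.}
\end{equation}

\emph{The topology.} We have $X=B(\emptyset,E)$ and $B(\sigma,O)\cap B(\sigma,P)=B(\sigma,O\cap P)$. If $\tau$ is a proper initial segment of $\sigma$, then $B(\sigma,O)\cap B(\tau,P)$ is $B(\sigma,O)$ or empty by \eqref{eq:nested}. If $\sigma$ and $\tau$ are incomparable, the intersection is empty. So the sets $B(\sigma,O)$ form a base for a topology on $X$. For $x\in I^\omega$ the cones $[x{\upharpoonright}n]$ form a neighborhood base at $x$: a basic set containing $x$ has the form $B(x{\upharpoonright}m,P)$ with $x(m)\in P$, and it contains $[x{\upharpoonright}(m+1)]$ by \eqref{eq:nested}.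

\emph{$X$ is Hausdorff.} Let $x\ne y$ in $X$. Neither is a proper initial segment of the other, because a finite point of $X$ ends with an entry in $N$, and such an entry can only be last. So there is a least $n$ with $x(n)\ne y(n)$, both defined, and $\sigma=x{\upharpoonright}n=y{\upharpoonright}n$ lies in $I^n$. If $O\ni x(n)$ and $P\ni y(n)$ are disjoint open sets in $E$, then $B(\sigma,O)$ and $B(\sigma,P)$ separate $x$ and $y$.

\emph{$X$ is compact.} Let $\mathcal G$ be a cover of $X$ by basic sets with no finite subcover. Call $\sigma\in I^{<\omega}$ \emph{bad} if no finite subfamily of $\mathcal G$ covers $[\sigma]$. The empty sequence is bad. We claim that if $\sigma$ is bad, then $\sigma^\frown i$ is bad for some $i\in I$; the point is that any open set containing $N$ contains all but finitely many isolated points.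

For $e\in N$ choose $B(\tau,P)\in\mathcal G$ containing $\sigma^\frown e$. Then $\tau$ is an initial segment of $\sigma$. If $\tau\ne\sigma$, then $\sigma(\ell(\tau))\in P$, and $[\sigma]\subseteq B(\tau,P)$ by \eqref{eq:nested}, which is impossible for bad $\sigma$. So $\tau=\sigma$ and $e\in P$. Thus the open sets $P$ with $B(\sigma,P)\in\mathcal G$ cover the compact set $N$, and finitely many of them, $P_1,\dots,P_k$, suffice. The set $L=E\setminus(P_1\cup\dots\cup P_k)$ is a compact set of isolated points, hence finite. By \eqref{eq:cone},
\[
[\sigma]=\bigcup_{j\le k}B(\sigma,P_j)\cup\bigcup_{i\in L}[\sigma^\frown i].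
\]
If no $\sigma^\frown i$ with $i\in L$ were bad, finitely many members of $\mathcal G$ would cover $[\sigma]$. This proves the claim.

By the claim there is $x\in I^\omega$ such that every $x{\upharpoonright}n$ is bad. Some member of $\mathcal G$ contains $x$ and therefore contains a cone $[x{\upharpoonright}n]$, so $x{\upharpoonright}n$ is not bad. This contradiction shows that $X$ is compact.

\emph{Sizes of open sets.} Since $I$ is infinite, $|I^{<\omega}|=|I|$, so $|X|=|I|\cdot|N|+|I|^\omega=\max\{|E|,|I|^\omega\}$. A nonempty open subset of $X$ contains some $B(\sigma,O)$ with $O\ne\emptyset$. Since $I$ is dense in $E$, there is $i\in O\cap I$, and $B(\sigma,O)\supseteq[\sigma^\frown i]$, a set of size $|X|$. So $\Delta(X)=|X|$.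

\emph{Upper bound for $\operatorname{dis}(X)$.} If $D\subseteq N$ is discrete and $\sigma\in I^{<\omega}$, then $D_\sigma=\{\sigma^\frown e:e\in D\}$ is discrete: if $O$ is open in $E$ with $O\cap D=\{e\}$, then $B(\sigma,O)\cap D_\sigma=\{\sigma^\frown e\}$. So the finite points of $X$ are covered by $|I|\cdot\operatorname{dis}(N)$ discrete sets. The set $I^\omega$ is covered by $|I|^\omega$ singletons.

\emph{Lower bound for $\operatorname{dis}(X)$.} Suppose that $X$ is covered by $\nu<|I|$ discrete sets $D_\xi$, $\xi<\nu$. We build a point of $I^\omega$ that avoids, at step $n$, all points that are isolated in their discrete set by a cone of level $n$. For $y\in I^\omega$ choose $\xi(y)<\nu$ with $y\in D_{\xi(y)}$ and $n(y)<\omega$ with $[y{\upharpoonright}n(y)]\cap D_{\xi(y)}=\{y\}$. For $s\in I^n$ let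
\[
A_s=\{y\in I^\omega:y{\upharpoonright}n=s,\ n(y)=n\}.
\]
If $y,z\in A_s$ and $\xi(y)=\xi(z)$, then $z\in[s]\cap D_{\xi(y)}=\{y\}$. So $\xi$ is injective on $A_s$, and $|A_s|\le\nu<|I|$. Define $x\in I^\omega$ recursively by choosing $x(n)\in I\setminus\{y(n):y\in A_{x\upharpoonright n}\}$. Then $x\notin A_{x\upharpoonright n}$ for every $n$, whereas $x\in A_{x\upharpoonright n(x)}$ by definition. Hence $\operatorname{dis}(X)\ge|I|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
That $\operatorname{cf}(\kappa)>\omega$ implies $\mu^\omega=\mu$ is Lemma~\ref{lem:cardinals}(b). Take $E$ from Lemma~\ref{lem:tree} and $X$ from Proposition~\ref{prop:iteration}. Since $|I|^\omega=\mu^\omega=\mu\le\lambda$, we get $\Delta(X)=|X|=\max\{\lambda,\mu\}=\lambda$ and $\mu\le\operatorname{dis}(X)\le\max\{\mu,\operatorname{dis}(N)\}=\mu$.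
\end{proof}

The hypothesis $\mu^\omega=\mu$ enters only through the size of $I^\omega$, and $\lambda\le2^\kappa$ only through the choice of $R$. The points of $I^\omega$ have countable character, so the Juh\'asz--Szentmikl\'ossy theorem applies to $X$ only with $\kappa=\omega$, however large $\Delta(X)$ is.

\section{Open sets of small density}\label{sec:bound}

Part (1) of Theorem~\ref{thm:bound} is contained in Lemma~\ref{lem:discrete}(b). The substance of the theorem is part (2).

Let $X$ be compact and $X=\bigcup_{i<\mu}D_i$ with $D_i$ discrete, and suppose that every nonempty open set has density greater than $\mu$. As in the proof of the Baire category theorem, we would like to choose open sets $U_0\supseteq\overline{U_1}\supseteq U_1\supseteq\overline{U_2}\supseteq\cdots$ whose intersection misses every $D_i$. The recursion cannot continue past $\omega$ steps, because $\bigcap_nU_n$ may have empty interior, and $\omega$ steps do not suffice to avoid $\mu$ nowhere dense sets one at a time. What the density assumption allows at each step is to avoid any set of $\mu$ \emph{points}. So we look for $\mu$ points at stage $n$ whose removal rules out all the $D_i$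 at once.

The simplest case shows which points to take. Put $V_n=\overline{U_n}$ and suppose that $\bigcap_nV_n=\{p\}$. Take $i$ with $p\in D_i$ and an open $U$ with $U\cap D_i=\{p\}$. By compactness $V_n\subseteq U$ for all large $n$, so $V_n\cap\overline{D_i}=\{p\}$ by Lemma~\ref{lem:discrete}(a). Thus $p$ is determined by $V_n$ and the index $i$. At stage $n$ there are at most $\mu$ points that arise in this way, and $V_{n+1}$ can be chosen to miss all of them. In general $\bigcap_nV_n$ is a large compact set. We then cut it down by as many sets $\overline{D_i}$ as possible, and finitely many indices take over the role of $i$.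

\begin{lemma}\label{lem:capture}
Let $X$ be compact, $X=\bigcup_{i<\mu}D_i$ with each $D_i$ discrete. For $J\subseteq\mu$ put $C_J=\bigcap_{i\in J}\overline{D_i}$, with $C_\emptyset=X$. Let $V_0\supseteq V_1\supseteq\cdots$ be nonempty closed sets. Then there are $n<\omega$ and a finite $F\subseteq\mu$ such that $V_n\cap C_F$ is finite and $C_F\cap\bigcap_kV_k\ne\emptyset$.
\end{lemma}

\begin{proof}
For each $p\in X$ fix $i(p)<\mu$ with $p\in D_{i(p)}$ and an open set $U(p)$ with $U(p)\cap D_{i(p)}=\{p\}$. By Lemma~\ref{lem:discrete}(a),
\begin{equation}\label{eq:isolate}
U(p)\cap\overline{D_{i(p)}}=\{p\}.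
\end{equation}
Let $V_\omega=\bigcap_kV_k$, which is nonempty by compactness. Call $J\subseteq\mu$ \emph{admissible} if $V_\omega\cap C_J\ne\emptyset$. The empty set is admissible. By compactness, $J$ is admissible as soon as all its finite subsets are, so the union of a chain of admissible sets is admissible. By Zorn's lemma there is a maximal admissible $J$. Let $K=V_\omega\cap C_J$, a nonempty compact set.

If $p\in K$, then $p\in K\cap\overline{D_{i(p)}}$, so $J\cup\{i(p)\}$ is admissible, and $i(p)\in J$ by maximality. Choose $p_1,\dots,p_m\in K$ with $K\subseteq W=U(p_1)\cup\dots\cup U(p_m)$. The closed sets $V_k$ $(k<\omega)$, $\overline{D_i}$ $(i\in J)$ and $X\setminus W$ have intersection $K\setminus W=\emptyset$, so finitely many of them have empty intersection. As the $V_k$ decrease, there are $n<\omega$ and a finite $F_0\subseteq J$ with $V_n\cap C_{F_0}\subseteq W$. Let $F=F_0\cup\{i(p_1),\dots,i(p_m)\}$, a finite subset of $J$.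

If $z\in V_n\cap C_F$, then $z\in U(p_j)$ for some $j$, and $z\in\overline{D_{i(p_j)}}$, so $z=p_j$ by \eqref{eq:isolate}. Hence $V_n\cap C_F\subseteq\{p_1,\dots,p_m\}$. Since $F\subseteq J$, we also have $C_F\cap V_\omega\supseteq K\ne\emptyset$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}(2)]
Let $\mu=\operatorname{dis}(X)$ be infinite, $X=\bigcup_{i<\mu}D_i$ with $D_i$ discrete, and $C_F$ as in Lemma~\ref{lem:capture}. That lemma produces a finite set of indices, so it is enough that every finite $F\subseteq\mu$ be considered from some stage on. This lets us treat both statements at once. Choose infinite cardinals $\mu_0\le\mu_1\le\cdots$ with supremum $\mu$ as follows: for the first statement let $\mu_n=\mu$; for the second, where $\mu$ is uncountable of cofinality $\omega$, let $\mu_n<\mu$. In both cases every finite subset of $\mu$ is contained in $\mu_n$ for all large $n$.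

Suppose that the statement in question fails. Then $d(U)>\mu_n$ for every nonempty open $U$ and every $n$: in the first case $d(U)>\mu$, and in the second $d(U)\ge\mu>\mu_n$. We define nonempty open sets $U_n$ recursively, starting with $U_0=X$. Given $U_n$, let $V_n=\overline{U_n}$ and
\[
A_n=\bigcup\{V_n\cap C_F:F\subseteq\mu_n\text{ finite},\ V_n\cap C_F\text{ finite}\}.
\]
The infinite cardinal $\mu_n$ has $\mu_n$ finite subsets, so $|A_n|\le\mu_n<d(U_n)$. Hence $A_n\cap U_n$ is not dense in $U_n$, and some nonempty open subset of $U_n$ misses $A_n$. By regularity there is a nonempty open $U_{n+1}$ with $\overline{U_{n+1}}\subseteq U_n\setminus A_n$.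

The sets $V_n$ are nonempty, closed and decreasing, and $V_{n+1}\cap A_n=\emptyset$. Lemma~\ref{lem:capture} gives $n$, a finite $F\subseteq\mu$ with $V_n\cap C_F$ finite, and a point $z\in C_F\cap\bigcap_kV_k$. Take $m\ge n$ with $F\subseteq\mu_m$. Then $V_m\cap C_F\subseteq V_n\cap C_F$ is finite, so $z\in V_m\cap C_F\subseteq A_m$. But $z\in V_{m+1}$, which misses $A_m$. This contradiction proves both statements.

The last clause of (2) follows when $\operatorname{dis}(X)$ is infinite. When it is finite, (1) gives an isolated point $p$, and $d(\{p\})=1\le\operatorname{dis}(X)$.
\end{proof}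

To pass from density to cardinality we bound the weight of $U$ and apply Lemma~\ref{lem:discrete}(c).

\begin{proof}[Proof of Theorem~\ref{thm:bound}(3)]
If $\operatorname{dis}(X)$ is finite, then $\Delta(X)=1$ by (1). Let $\mu=\operatorname{dis}(X)$ be infinite. By (2) there is a nonempty open $U$ with a dense subset $S$ of size $\nu\le\mu$, and we can take $\nu<\mu$ if $\mu$ is uncountable of cofinality $\omega$.

We show $w(U)\le2^\nu$. With interiors and closures taken in $U$, the sets $\operatorname{int}\operatorname{cl}B$ for $B\subseteq S$ form a base of $U$. Indeed, let $x\in O$ with $O$ open in $U$. By regularity there is an open $W$ with $x\in W\subseteq\operatorname{cl}W\subseteq O$. Put $B=S\cap W$. Since $S$ is dense and $W$ is open, $\operatorname{cl}B=\operatorname{cl}W$, and therefore $x\in W\subseteq\operatorname{int}\operatorname{cl}B\subseteq O$.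

The traces on $U$ of $\mu$ discrete sets covering $X$ show that $\operatorname{dis}(U)\le\mu$. By Lemma~\ref{lem:discrete}(c), $\Delta(X)\le|U|\le\mu\cdot2^\nu$. This is at most $2^\mu$. If $\nu<\mu$, it is at most $\mu\cdot2^{<\mu}$, which equals $2^{<\mu}$ by Lemma~\ref{lem:cardinals}(a).
\end{proof}

\begin{remark}
Without compactness no bound on $\Delta$ in terms of $\operatorname{dis}$ exists. Let $\lambda$ be an infinite cardinal with the discrete topology, and let $Y\subseteq\lambda^\omega$ be the subspace of sequences that are eventually $0$. The set $D_n$ of sequences that vanish from coordinate $n$ on is discrete, since its points are determined by their first $n$ coordinates. So $\operatorname{dis}(Y)\le\omega$, while every nonempty open subset of $Y$ has $\lambda$ points.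
\end{remark}

\begin{remark}
The strict inequality $d(U)<\mu$ in (2) fails for the spaces of Theorem~\ref{thm:example}. There every nonempty open set contains a cone $[\sigma]$, hence the $\mu$ pairwise disjoint nonempty open sets $[\sigma^\frown i]$, $i\in I$, and so has density at least $\mu=\operatorname{dis}(X)$.
\end{remark}

\section{Sharpness and the classification under GCH}\label{sec:sharp}

The two theorems meet when $2^{<\mu}=\mu$. An infinite cardinal $\mu$ is a \emph{strong limit} if $2^\tau<\mu$ for all $\tau<\mu$; then $2^{<\mu}\le\mu$, and $2^{<\mu}=\mu$ by Lemma~\ref{lem:cardinals}(a). An example of uncountable cofinality is $\beth_{\omega_1}$, where $\beth_0=\omega$, $\beth_{\alpha+1}=2^{\beth_\alpha}$, and suprema are taken at limit ordinals.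

\begin{corollary}\label{cor:sharp}
\begin{enumerate}
\item[(a)] If $\mu$ is a strong limit cardinal of uncountable cofinality, there is a compact Hausdorff space $X$ with $\operatorname{dis}(X)=\mu$ and $\Delta(X)=2^\mu$. So the bound $\Delta(X)\le2^{\operatorname{dis}(X)}$ is attained in ZFC.
\item[(b)] Under CH there is a compact Hausdorff space $X$ with $\operatorname{dis}(X)=\omega_1=\mathfrak c$ and $\Delta(X)=2^{\omega_1}$.
\item[(c)] If $\mu$ is an uncountable strong limit cardinal of cofinality $\omega$ and $X$ is a compact Hausdorff space with $\operatorname{dis}(X)=\mu$, then $\Delta(X)\le\operatorname{dis}(X)$.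
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Apply Theorem~\ref{thm:example} with $\kappa=\mu$ and $\lambda=2^\mu$; here $\operatorname{cf}(\kappa)>\omega$ and $2^{<\kappa}=\mu$.

(b) Apply Theorem~\ref{thm:example} with $\kappa=\omega_1$ and $\lambda=2^{\omega_1}$; here $2^{<\omega_1}=2^\omega=\omega_1$.

(c) Theorem~\ref{thm:bound}(3) gives $\Delta(X)\le2^{<\mu}=\mu$.
\end{proof}

The hypothesis $\mu^\omega=\mu$ in Theorem~\ref{thm:example} cannot be dropped. For $\kappa=\omega$ we have $\mu=\omega$, and a compact space with $\operatorname{dis}(X)=\omega$ has $\Delta(X)=1$ by Lemma~\ref{lem:discrete}(b). For $\kappa=\beth_\omega$ we have $\mu=\kappa$, and Corollary~\ref{cor:sharp}(c) excludes every $\lambda>\mu$.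

Under GCH every infinite $\mu$ satisfies $2^\mu=\mu^+$ and $2^{<\mu}=\mu$, the latter because $2^\tau=\tau^+\le\mu$ for infinite $\tau<\mu$. The cofinality of $\operatorname{dis}(X)$ then decides whether a counterexample exists.

\begin{corollary}\label{cor:gch}
Assume GCH. If $X$ is a nonempty compact Hausdorff space with $\operatorname{dis}(X)<\Delta(X)$, then $\operatorname{cf}(\operatorname{dis}(X))>\omega$ and $\Delta(X)=\operatorname{dis}(X)^+$. Conversely, for every cardinal $\mu$ with $\operatorname{cf}(\mu)>\omega$ there is a compact Hausdorff space $X$ with $\operatorname{dis}(X)=\mu$ and $\Delta(X)=\mu^+$.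
\end{corollary}

\begin{proof}
Let $\mu=\operatorname{dis}(X)<\Delta(X)$. Then $\Delta(X)>1$, so $X$ is crowded and $\mu>\omega$ by Lemma~\ref{lem:discrete}(b). If $\operatorname{cf}(\mu)=\omega$, Theorem~\ref{thm:bound}(3) gives $\Delta(X)\le2^{<\mu}=\mu$, a contradiction. So $\operatorname{cf}(\mu)>\omega$, and $\mu<\Delta(X)\le2^\mu=\mu^+$ by Theorem~\ref{thm:bound}(3). For the converse apply Theorem~\ref{thm:example} with $\kappa=\mu$ and $\lambda=2^\mu=\mu^+$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Spadaro}
Santi Spadaro, \emph{Covering by discrete and closed discrete sets}, arXiv:0809.1872 (2008).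

\end{thebibliography}
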